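\title{Graphs of prescribed edge density with asymptotically maximal energy}

\begin{abstract}
The energy of a graph is the sum of the absolute values of the eigenvalues of its adjacency matrix. We prove that for every $0<c<1$ and every large $n$ there is a graph of order $n$ with about, and at most, $cn^2/2$ edges whose energy is $(1-o(1))\sqrt{c(1-c)}\,n^{3/2}$. This proves a conjecture from a paper of Nikiforov. It follows that the maximum energy of a graph with $n$ vertices and $m$ edges is $\bigl(\sqrt{x(1-x)}+o(1)\bigr)n^{3/2}$ with $x=2m/n^2$, uniformly in $m$, and we describe the spectra of the near-extremal graphs. Our graphs are Cayley sum graphs on products of finite fields. Their singular values are the values of a finite Fourier series whose phases are normalized Gauss sums. We steer these phases with the theorems of Davenport--Hasse, Stickelberger and Kronecker, and we use chirps to find phases for which the series has almost constant modulus.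
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. Let $G$ be a graph with $n$ vertices, $m$ edges and adjacency matrix $A$, and let $\lambda_1\ge\dots\ge\lambda_n$ be the eigenvalues of $A$. The \emph{energy} of $G$ is
\[
\|G\|_*=\sum_{i=1}^n|\lambda_i|,
\]
the trace norm of $A$. How large can it be when $n$ and $m$ are given?

The number of edges fixes the sum of squares $\sum_i\lambda_i^2=\operatorname{tr}A^2=2m$, so the energy measures how evenly this sum is spread over the spectrum. It is small when a few eigenvalues carry almost everything. The complete graph has the eigenvalues $n-1$ and $-1$ and energy $2(n-1)$; the complete bipartite graph $K_{a,b}$ has the nonzero eigenvalues $\pm\sqrt{ab}$ and energy at most $n$. At the other extreme, write $2m=cn^2$. The largest eigenvalue is at least the average degree $cn$, so it takes at least $c^2n^2$ from the sum of squares while it adds at most $n$ to the energy. What is left is at most $c(1-c)n^2$, and if it could be shared equally among the other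 eigenvalues, the energy would be about $\varphi(c)\,n^{3/2}$, where
\[
\varphi(x)=\sqrt{x(1-x)}.
\]
The symmetry $\varphi(c)=\varphi(1-c)$ is as it should be: the adjacency matrices of $G$ and of its complement add up to that of the complete graph, so the two energies differ by at most $2(n-1)$.

The question is whether the eigenvalues can really be spread so evenly at every density. The following conjecture is posed by Nikiforov~\cite{Nikiforov}.

\begin{quote}
\emph{Let $0<c\le 1/2$. For every $\varepsilon>0$, if $n$ is sufficiently large, there exists a graph $G$ of order $n$ with at most $cn^2/2$ edges such that $\|G\|_*\ge(1-\varepsilon)\sqrt{c(1-c)}\,n^{3/2}$.}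
\end{quote}

We prove it, for all densities.

\begin{theorem}\label{thm:main}
Let $0<c<1$ and $\varepsilon>0$. For all sufficiently large $n$ there is a graph $G$ of order $n$ with $m$ edges such that
\[
(c-\varepsilon)n^2\le 2m\le cn^2\qquad\text{and}\qquad \|G\|_*\ge(1-\varepsilon)\sqrt{c(1-c)}\,n^{3/2}.
\]
\end{theorem}

Together with the upper bound sketched above, this determines the maximum energy asymptotically.

\begin{theorem}\label{thm:uniform}
Let $\mathcal E(n,m)$ be the maximum energy of a graph with $n$ vertices and exactly $m$ edges. Then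
\[
\max_{0\le m\le\binom n2}\Bigl|\frac{\mathcal E(n,m)}{n^{3/2}}-\varphi\Bigl(\frac{2m}{n^2}\Bigr)\Bigr|\to0\qquad(n\to\infty).
\]
In particular, for $0<c\le\frac12$ the maximum energy of a graph of order $n$ with at most $cn^2/2$ edges is $(\varphi(c)+o(1))n^{3/2}$. More generally, for fixed $1\le r<2$ and $2m/n^2\to c\in(0,1)$, the maximum of the Schatten norm $(\sum_i|\lambda_i|^r)^{1/r}$ over graphs with $n$ vertices and exactly $m$ edges is $(\varphi(c)+o(1))\,n^{1/r+1/2}$.
\end{theorem}

The condition $c\le\frac12$ matters only when the number of edges is bounded from above alone: $\varphi$ increases on $[0,\frac12]$, and for $c>\frac12$ a graph of density $\frac12$ is admissible and better. The condition $r<2$ cannot be dropped: for $r=2$ the Schatten norm is $\sqrt{2m}=(\sqrt c+o(1))n$ for every graph.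

\begin{theorem}\label{thm:spectrum}
Let $G_n$ have $n$ vertices, $m_n$ edges and eigenvalues $\lambda_1\ge\dots\ge\lambda_n$, and let $2m_n/n^2\to c\in(0,1)$. Then $\|G_n\|_*=(\varphi(c)+o(1))n^{3/2}$ if and only if for every $\delta>0$ all but $o(n)$ eigenvalues satisfy $\bigl||\lambda_i|/\sqrt n-\varphi(c)\bigr|\le\delta$. In that case $\lambda_1=(c+o(1))n$, and for every $0<\delta<\varphi(c)$ there are $(\frac12+o(1))n$ eigenvalues within $\delta\sqrt n$ of $\varphi(c)\sqrt n$ and $(\frac12+o(1))n$ eigenvalues within $\delta\sqrt n$ of $-\varphi(c)\sqrt n$.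
\end{theorem}

Theorem~\ref{thm:spectrum} is elementary and is proved first, in Section~\ref{sec:upper}, because it says what has to be built: a graph of density $c$ almost all of whose eigenvalues have the same modulus. Section~\ref{sec:cyclotomy} turns this into a problem about a finite Fourier series with Gauss sums as phases and works out three small cases. The construction then has three parts: the graphs and their singular values (Section~\ref{sec:graphs}), the control of the phases (Section~\ref{sec:phases}), and the choice of the connection set and of the target phases (Section~\ref{sec:chirps}). Sections~\ref{sec:proofmain} and~\ref{sec:proofuniform} contain the proofs of Theorems~\ref{thm:main} and~\ref{thm:uniform}.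

\medskip
\noindent\textbf{Notation.} We write $e(x)=\exp(2\pi\mathrm i x)$, $\{x\}$ for the fractional part of $x$, and $\mathbb E$ for the average over a finite set. A complex number is \emph{unimodular} if its modulus is $1$. For a square matrix $X$ of order $n$, the trace norm $\|X\|_*$ is the sum of the singular values and the Frobenius norm $\|X\|_F$ is the square root of the sum of their squares, which equals $(\sum_{i,j}|X_{ij}|^2)^{1/2}$. Both are norms, both are unchanged when $X$ is multiplied by a unitary matrix, and $\|X\|_*\le\sqrt n\,\|X\|_F$ by the Cauchy--Schwarz inequality. The singular values of a normal matrix are the moduli of its eigenvalues.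

\section{The upper bound and the extremal spectrum}\label{sec:upper}

The upper bound follows the argument of Koolen and Moulton.

\begin{lemma}\label{lem:upper}
For a graph with $n$ vertices and $m$ edges and for $1\le r<2$,
\[
\sum_{i=1}^n|\lambda_i|^r\le n^r+\varphi(2m/n^2)^r\,n^{1+r/2}.
\]
In particular $\|G\|_*\le n+\varphi(2m/n^2)\,n^{3/2}$.
\end{lemma}

\begin{proof}
The Rayleigh quotient of the all-ones vector gives $\lambda_1\ge2m/n$, and $\lambda_1$ is at most the maximum degree, so $\lambda_1\le n$. Hence
\begin{equation}\label{eq:rest}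
\sum_{i\ge2}\lambda_i^2=2m-\lambda_1^2\le 2m-(2m/n)^2=\varphi(2m/n^2)^2n^2 .
\end{equation}
By H\"older's inequality $\sum_{i\ge2}|\lambda_i|^r\le n^{1-r/2}\bigl(\sum_{i\ge2}\lambda_i^2\bigr)^{r/2}$, and the claim follows.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:spectrum}]
Put $s_n=\varphi(c)\sqrt n$. Suppose first that for each $\delta>0$ all but $o(n)$ eigenvalues satisfy $|\lambda_i|\ge(\varphi(c)-\delta)\sqrt n$. Then $\|G_n\|_*\ge(\varphi(c)-\delta-o(1))n^{3/2}$ for each $\delta$, and Lemma~\ref{lem:upper} gives the reverse inequality.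

Conversely, let $\|G_n\|_*=(\varphi(c)+o(1))n^{3/2}$. Then $\sum_{i\ge2}|\lambda_i|\ge\|G_n\|_*-n=(\varphi(c)+o(1))n^{3/2}$, and $\sum_{i\ge2}\lambda_i^2\le\varphi(c)^2n^2+o(n^2)$ by \eqref{eq:rest}. Expanding the square,
\begin{equation}\label{eq:variance}
\sum_{i\ge2}\bigl(|\lambda_i|-s_n\bigr)^2\le\varphi(c)^2n^2-2s_n\varphi(c)n^{3/2}+ns_n^2+o(n^2)=o(n^2).
\end{equation}
An eigenvalue with $\bigl||\lambda_i|-s_n\bigr|>\delta\sqrt n$ contributes more than $\delta^2n$ to the left side, so there are $o(n)$ of them.

For the largest eigenvalue, note that $0\le\|G_n\|_*-n\le\sum_{i\ge2}|\lambda_i|$ for large $n$. The Cauchy--Schwarz inequality gives $(\|G_n\|_*-n)^2\le n(2m_n-\lambda_1^2)$, that is, $\lambda_1^2\le cn^2-c(1-c)n^2+o(n^2)=c^2n^2+o(n^2)$. With $\lambda_1\ge2m_n/n$ we obtain $\lambda_1=(c+o(1))n$.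

For the signs we use the trace. Let $N_+$ and $N_-$ be the numbers of positive and of negative eigenvalues among $\lambda_2,\dots,\lambda_n$. A zero eigenvalue is at distance $s_n$ from $s_n$, so there are $o(n)$ of them and $N_++N_-=n-o(n)$. By \eqref{eq:variance} and the Cauchy--Schwarz inequality, $\sum_{i\ge2}\bigl||\lambda_i|-s_n\bigr|=o(n^{3/2})$. Therefore
\[
0=\operatorname{tr}A=\lambda_1+s_n(N_+-N_-)+o(n^{3/2}),
\]
and since $\lambda_1\le n$ we get $N_+-N_-=o(n)$. So $N_\pm=(\frac12+o(1))n$. For $\delta<\varphi(c)$ an eigenvalue within $\delta\sqrt n$ of $s_n$ is positive, and all but $o(n)$ positive eigenvalues are within $\delta\sqrt n$ of $s_n$; the same holds for the negative ones and $-s_n$.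
\end{proof}

\section{Cayley sum graphs, Gauss sums and three examples}\label{sec:cyclotomy}

\subsection*{Cayley sum graphs}
Let $V$ be a finite abelian group and $S\subset V$. The \emph{Cayley sum graph} $\Gamma(V,S)$ has vertex set $V$, and distinct $v,v'$ are adjacent when $v+v'\in S$. The relation is symmetric for every $S$; no condition $S=-S$ is needed. This freedom will be essential. For a character $\psi$ of $V$ put $\widehat S(\psi)=\sum_{v\in S}\psi(v)$.

\begin{lemma}\label{lem:cayley}
Let $|V|=n$ and let $\Gamma=\Gamma(V,S)$ have $m$ edges. Then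
\[
n|S|-n\le2m\le n|S|,\qquad \Bigl|\,\|\Gamma\|_*-\sum_\psi|\widehat S(\psi)|\,\Bigr|\le n,
\]
where $\psi$ runs over the $n$ characters of $V$.
\end{lemma}

\begin{proof}
The adjacency matrix is $A=A^\circ-D$, where $A^\circ_{v,v'}=1_S(v+v')$ and $D$ is the diagonal part of $A^\circ$, a diagonal $0/1$ matrix. Every row of $A^\circ$ has $|S|$ ones, so $2m=n|S|-\operatorname{tr}D$. Also $\bigl|\|A\|_*-\|A^\circ\|_*\bigr|\le\|D\|_*\le n$. Permuting the columns of $A^\circ$ by $v'\mapsto-v'$ preserves the singular values and gives the matrix $(1_S(v-v'))$. The characters are orthogonal eigenvectors of this matrix, because $\sum_{v'}1_S(v-v')\psi(v')=\sum_{s\in S}\psi(v-s)=\overline{\widehat S(\psi)}\,\psi(v)$. So its singular values are the numbers $|\widehat S(\psi)|$.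
\end{proof}

We therefore want a set $S$ of density $c$ with $|\widehat S(\psi)|\approx\varphi(c)\sqrt n$ for almost all $\psi$. Gauss sums supply functions on finite fields whose Fourier transform has constant modulus.

\subsection*{Gauss sums}
Let $F$ be a finite field of order $Q$ and characteristic $p_0$, and let $\psi_F(x)=e(\operatorname{Tr}(x)/p_0)$ be its canonical additive character, where $\operatorname{Tr}$ is the trace to the prime field. The characters of the additive group of $F$ are the maps $x\mapsto\psi_F(\xi x)$, $\xi\in F$, and we write $\widehat S(\xi)$ accordingly. For a character $\theta$ of $F^*$ the Gauss sum is $g_F(\theta)=\sum_{x\ne0}\theta(x)\psi_F(x)$; we omit the subscript when the field is clear. We use the following facts.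
\begin{itemize}
\item[(G1)] $g(\theta)=-1$ for trivial $\theta$ and $|g(\theta)|=\sqrt Q$ otherwise. Indeed, putting $x=ty$ gives $|g(\theta)|^2=\sum_{t\ne0}\theta(t)\sum_{y\ne0}\psi_F((t-1)y)=(Q-1)-\sum_{t\ne0,1}\theta(t)=Q$.
\item[(G2)] $\sum_{x\ne0}\theta(x)\psi_F(\xi x)=\overline{\theta(\xi)}\,g(\theta)$ for $\xi\neq0$ (substitute $x\mapsto x/\xi$).
\item[(G3)] $\overline{g(\theta)}=\theta(-1)g(\bar\theta)$ (substitute $x\mapsto-x$). Hence $g(\theta)g(\bar\theta)=\theta(-1)Q$ for nontrivial $\theta$.
\item[(G4)] \emph{Davenport--Hasse lifting theorem} \cite[Ch.~11]{IrelandRosen}. If $F'$ is the extension of $F$ of degree $R$, $\operatorname{Nm}$ is the norm from $F'$ to $F$, and $\theta$ is nontrivial, then $g_{F'}(\theta\circ\operatorname{Nm})=(-1)^{R-1}g_F(\theta)^R$.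
\end{itemize}
The norm maps $F'^*$ onto $F^*$, so $\theta\circ\operatorname{Nm}$ has the same order as $\theta$.

\subsection*{Unions of cyclotomic classes}
Let $\operatorname{ind}:F^*\to K$ be a homomorphism onto a small group $K$, let $T\subset K$ have density $c=|T|/|K|$, and let $S=\operatorname{ind}^{-1}(T)$. Expand $1_T=\sum_Xt(X)X$ over the characters $X$ of $K$; the trivial character has $t=c$. By (G1) and (G2), for $\xi\ne0$,
\begin{equation}\label{eq:onefield}
\widehat S(\xi)=-c+\sqrt Q\,\Phi(\operatorname{ind}\xi),\qquad \Phi=\sum_{X\ne1}t(X)\,\omega(X)\,\overline X,\qquad \omega(X)=\frac{g(X\circ\operatorname{ind})}{\sqrt Q},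
\end{equation}
with unimodular $\omega(X)$. By Lemma~\ref{lem:cayley}, $\Gamma(F,S)$ has $cQ^2/2+O(Q)$ edges and energy $\mathbb E_K|\Phi|\cdot Q^{3/2}+O(Q)$ when $|K|$ is bounded. By Parseval's identity $\mathbb E_K|\Phi|^2=\sum_{X\ne1}|t(X)|^2=c-c^2$. So $\mathbb E_K|\Phi|\le\varphi(c)$, with equality exactly when $|\Phi|$ is constant. Two questions arise. Which phases $\omega(X)$ can be produced? And for which $T$ are there phases that make $|\Phi|$ nearly constant?

\begin{example}[squares]\label{ex:squares}
Let $Q=p$ be an odd prime, $\eta$ the quadratic character and $S$ the set of nonzero squares, so $c=\frac12$ and $1_S=\frac12(1+\eta)$ on $F^*$. The series $\Phi$ has a single term, $|\Phi|=\frac12=\varphi(\frac12)$, and the phase plays no role. The graph has at most $p(p-1)/4$ edges and energy $\frac12p^{3/2}+O(p)$. Taking the largest prime $p\le n$, which satisfies $p/n\to1$ by the prime number theorem, and adding $n-p$ isolated vertices settles the conjecture for $c=\frac12$.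
\end{example}

\begin{example}[cubes]\label{ex:cubes}
Let $Q\equiv1\pmod 3$, $\zeta=e(1/3)$, let $\chi$ be a cubic character and $S$ the set of nonzero cubes, so $c=\frac13$ and $1_S=\frac13(1+\chi+\bar\chi)$. Write $g(\chi)=\sqrt Q\,e(\alpha)$. Since $\chi(-1)=1$, (G3) gives $g(\bar\chi)=\sqrt Q\,e(-\alpha)$. For $\chi(\xi)=\zeta^u$ we find $\Phi(u)=\frac23\cos2\pi(\alpha-u/3)$. These are three real numbers with sum zero, so the sum of their moduli is twice the largest modulus, at most $\frac43$. Thus $\mathbb E|\Phi|\le\frac49<\frac{\sqrt2}3=\varphi(\frac13)$ whatever the phase is. The trouble is that $S=-S$, which ties the phase of $\bar\chi$ to that of $\chi$ and makes $\Phi$ real.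
\end{example}

\begin{example}[sixth powers]\label{ex:sixth}
Let $Q\equiv7\pmod{12}$, so that the quadratic character has $\eta(-1)=-1$, and let $S$ be the set of nonzero sixth powers: $c=\frac16$ and $1_S=\frac16(1+\chi+\bar\chi)(1+\eta)$. Put $\omega_0=g(\chi)/\sqrt Q$, $\omega_1=g(\chi\eta)/\sqrt Q$ and $d=\omega_1/\omega_0$. Now (G3) gives $g(\bar\chi)=\sqrt Q\,\overline{\omega_0}$ but $g(\bar\chi\eta)=-\sqrt Q\,\overline{\omega_1}$. For $\chi(\xi)=\zeta^u$ and $\eta(\xi)=(-1)^\sigma$,
\[
6\,\Phi(u,\sigma)=\omega_0\bigl(1+(-1)^\sigma d\bigr)\zeta^{-u}+\overline{\omega_0}\bigl(1-(-1)^\sigma\bar d\,\bigr)\zeta^{u}+(-1)^\sigma\frac{g(\eta)}{\sqrt Q}.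
\]
Suppose that $d$ is close to $1$; Lemma~\ref{lem:steer} shows that this happens for suitable $Q=q^R$. Then for $\sigma=0$ the second term nearly vanishes, for $\sigma=1$ the first term does, and in both cases the first two terms contribute to $\Phi$ a single exponential of the constant modulus $\frac13$. The minus sign coming from $\eta(-1)=-1$ has removed one of the two conjugate frequencies that interfered in Example~\ref{ex:cubes}. The value $\frac13$ falls short of $\varphi(\frac16)=\frac{\sqrt5}6$ because of the last term: $\frac19=\frac5{36}-\frac1{36}$. Its coefficient $t(\eta)=\frac16$ is nonzero because $S$ contains only squares.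
\end{example}

Example~\ref{ex:sixth} is the model for the general construction. We take $K=\mathbb Z/\ell\times\mathbb Z/2$ with a large prime $\ell$ and $T=(T_0\times\{0\})\cup(T_1\times\{1\})$ with $|T_0|\approx|T_1|$, so that the coefficient of $\eta$ is negligible. The quotients $d$ of Gauss sums will be used as switches that turn $\Phi$ into a one-sided, complex-valued Fourier series, and for such series chirps give an almost constant modulus.

\section{The graphs and their singular values}\label{sec:graphs}

Let $\ell$ be an odd prime, $\zeta=e(1/\ell)$ and $P=\{1,\dots,\frac{\ell-1}2\}$, so that the nonzero residues modulo $\ell$ are the disjoint union of $P$ and $-P$. For $f:\mathbb Z/\ell\to\mathbb C$ let $\widehat f(j)=\mathbb E_uf(u)\zeta^{-ju}$; then $f(u)=\sum_j\widehat f(j)\zeta^{ju}$ and $\mathbb E|f|^2=\sum_j|\widehat f(j)|^2$. Let $T_0,T_1\subset\mathbb Z/\ell$ and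
\[
a_\sigma(j)=\widehat{1_{T_\sigma}}(j),\qquad K=\mathbb Z/\ell\times\mathbb Z/2,\qquad T=\{(u,\sigma)\in K:u\in T_\sigma\}.
\]
Note that $|a_\sigma(j)|\le1$ and $a_\sigma(-j)=\overline{a_\sigma(j)}$.

Let $q$ be a prime with $q\equiv1\pmod\ell$ and $q\equiv3\pmod4$; it exists by Dirichlet's theorem. Let $\chi$ be a character of $\mathbb F_q^*$ of order $\ell$ (a particular one is chosen in Section~\ref{sec:phases}) and $\eta$ the quadratic character. For $j\not\equiv0\pmod\ell$ and $\tau\in\{0,1\}$ define the unimodular numbers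
\[
\omega_{j,\tau}=g(\chi^j\eta^\tau)/\sqrt q,\qquad \omega_j=\omega_{j,0},\qquad d_j=\omega_{j,1}/\omega_{j,0}.
\]
Since $\chi$ has odd order, $\chi(-1)=1$; since $q\equiv3\pmod4$, $\eta(-1)=-1$. So (G3) gives $\omega_{-j,0}=\overline{\omega_{j,0}}$ and $\omega_{-j,1}=-\overline{\omega_{j,1}}$, that is,
\begin{equation}\label{eq:conj}
\omega_{-j}=\overline{\omega_j},\qquad d_{-j}=-\overline{d_j}.
\end{equation}

A single field will not do. By (G4), passing to $\mathbb F_{q^R}$ raises the phases to the power $R$, which lets us move them, but we need to move the $d_j$ and the $\omega_j$ separately, so we use two extensions $\mathbb F_{q^R}$ and $\mathbb F_{q^N}$, of which only the first carries $\eta$. Moreover, once $R$ and $N$ are fixed we have one graph, and we need graphs of almost every large order. Replacing each vertex by $k$ copies multiplies both the order and the energy by $k$ and thus loses a factor $\sqrt k$ against $n^{3/2}$. Instead we adjoin $\mathbb F_p\times\mathbb F_p$ with conjugate characters on the two factors: by (G3)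 the two Gauss sums multiply to exactly $p$, so $p$ changes the order and leaves the phases alone.

Let then $R,N\ge1$, let $p\equiv1\pmod\ell$ be prime and $\chi_p$ a character of $\mathbb F_p^*$ of order $\ell$. Put
\[
V=\mathbb F_{q^R}\times\mathbb F_{q^N}\times\mathbb F_p\times\mathbb F_p,\qquad n_1=|V|=q^{R+N}p^2,
\]
and let $V^*$ be the multiplicative group of elements with all four coordinates nonzero, so
\begin{equation}\label{eq:Vstar}
|V^*|/n_1=(1-q^{-R})(1-q^{-N})(1-p^{-1})^2 .
\end{equation}
Define $\operatorname{ind}:V^*\to K$ by $\operatorname{ind}(x,y,z,z')=(u,\sigma)$, where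
\[
\zeta^u=\chi(\operatorname{Nm}x)\,\chi(\operatorname{Nm}y)\,\chi_p(z)\,\overline{\chi_p(z')},\qquad(-1)^\sigma=\eta(\operatorname{Nm}x),
\]
and $\operatorname{Nm}$ denotes the norms to $\mathbb F_q$. This is a homomorphism. It is onto: if $\operatorname{Nm}x$ generates $\mathbb F_q^*$, then both coordinates of $\operatorname{ind}(x,1,1,1)$ are nonzero, and such an element generates the cyclic group $K$ of order $2\ell$. So every value is taken $|V^*|/(2\ell)$ times. Let $S=\operatorname{ind}^{-1}(T)$ and $\Gamma=\Gamma(V,S)$.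

For $j\neq0$ and $d\in\mathbb C$ put
\[
b_j(d)=\frac{1+d}2\,a_0(j)+\frac{1-d}2\,a_1(j).
\]
This is the switch: $b_j(1)=a_0(j)$ and $b_j(-1)=a_1(j)$. Define
\begin{equation}\label{eq:Phi}
\Phi(u,\sigma)=\sum_{j\ne0}\omega_j^{R+N}\,b_j\bigl((-1)^\sigma d_j^R\bigr)\,\zeta^{-ju}\qquad((u,\sigma)\in K).
\end{equation}
The function $\Phi$ does not depend on $p$.

\begin{proposition}\label{prop:graph}
The graph $\Gamma$ has $n_1$ vertices, and its number of edges $m$ and its energy satisfy
\begin{gather}
\frac{|V^*|}{n_1}\,\frac{|T|}{2\ell}\,n_1^2-n_1\le2m\le\frac{|T|}{2\ell}\,n_1^2,\label{eq:edges}\\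
\|\Gamma\|_*\ge\frac{|V^*|}{n_1}\bigl(\mathbb E_K|\Phi|-2q^{-N/2}\bigr)n_1^{3/2}-n_1.\label{eq:energy}
\end{gather}
\end{proposition}

\begin{proof}
Since $|S|=|V^*|\,|T|/(2\ell)$, \eqref{eq:edges} follows from Lemma~\ref{lem:cayley}.

Let $\Psi$ be the product of the canonical additive characters of the four fields. The characters of $V$ are $v\mapsto\Psi(\xi v)$, $\xi\in V$, with the coordinatewise product. Put $t(j,0)=\frac12(a_0(j)+a_1(j))$ and $t(j,1)=\frac12(a_0(j)-a_1(j))$. Then $|t(j,\tau)|\le1$ and
\[
1_T(u,\sigma)=\sum_ja_\sigma(j)\zeta^{ju}=\sum_{j}\sum_{\tau=0,1}t(j,\tau)\,\zeta^{ju}(-1)^{\tau\sigma}.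
\]
Hence $1_S=\sum_{j,\tau}t(j,\tau)X_{j,\tau}$ on $V^*$, where
\[
X_{j,\tau}(x,y,z,z')=\chi^j\eta^\tau(\operatorname{Nm}x)\,\chi^j(\operatorname{Nm}y)\,\chi_p^j(z)\,\chi_p^{-j}(z').
\]
Let $\xi\in V^*$ and $\operatorname{ind}\xi=(u,\sigma)$. Applying (G2) in each coordinate,
\[
\widehat S(\xi)=\sum_{j,\tau}t(j,\tau)\,\zeta^{-ju}(-1)^{\tau\sigma}\,\Pi_{j,\tau},
\]
where $\Pi_{j,\tau}$ is the product of the Gauss sums of the four characters in $X_{j,\tau}$.

For $j\ne0$ all four characters are nontrivial. By (G4) the first two Gauss sums are $(-1)^{R-1}q^{R/2}\omega_{j,\tau}^R$ and $(-1)^{N-1}q^{N/2}\omega_j^N$, and by (G3) the last two multiply to $\chi_p^j(-1)p=p$. As $q^{(R+N)/2}p=\sqrt{n_1}$ and $\omega_{j,1}=d_j\omega_j$,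
\[
\Pi_{j,\tau}=(-1)^{R+N}\sqrt{n_1}\;\omega_j^{R+N}d_j^{R\tau}.
\]
Since $t(j,0)+d\,t(j,1)=b_j(d)$, the terms with $j\ne0$ add up to $(-1)^{R+N}\sqrt{n_1}\,\Phi(u,\sigma)$. For $j=0$ each trivial character contributes $-1$, so $|\Pi_{0,0}|=1$ and $|\Pi_{0,1}|=q^{R/2}$. Therefore
\[
|\widehat S(\xi)|\ge\sqrt{n_1}\,|\Phi(\operatorname{ind}\xi)|-2q^{R/2}\ge\sqrt{n_1}\bigl(|\Phi(\operatorname{ind}\xi)|-2q^{-N/2}\bigr),
\]
because $q^{R/2}=\sqrt{n_1}\,q^{-N/2}/p$. We sum over $\xi\in V^*$, discard the other $\xi$, and apply Lemma~\ref{lem:cayley}.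
\end{proof}

\section{Steering the phases}\label{sec:phases}

We want to bring the powers $d_j^R$ and $\omega_j^{R+N}$, $j\in P$, close to prescribed values; the values at $-j$ are then dictated by \eqref{eq:conj}. We use Kronecker's theorem: \emph{if $1,x_1,\dots,x_k$ are real numbers linearly independent over $\mathbb Q$, then for every $N_0$ the points $(e(Nx_1),\dots,e(Nx_k))$, $N\ge N_0$, are dense in the torus of unimodular vectors.} For unimodular $e(x_j)$, the hypothesis says, after clearing denominators, that no product $\prod_je(x_j)^{n_j}$ with integers $n_j$ not all zero is a root of unity. All our numbers have modulus one, so size cannot detect such relations. A $q$-adic valuation can.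

Fix an extension $\operatorname{ord}$ of the $q$-adic valuation to the field $\overline{\mathbb Q}\subset\mathbb C$ of algebraic numbers, with $\operatorname{ord}q=1$. It satisfies $\operatorname{ord}(xy)=\operatorname{ord}x+\operatorname{ord}y$, so it vanishes on roots of unity. The $(q-1)$-st roots of unity are distinct modulo the maximal ideal $\{\operatorname{ord}>0\}$ of the valuation ring, because $X^{q-1}-1$ has distinct roots in characteristic $q$. So for each $x\in\mathbb F_q^*$ there is exactly one of them, $\varpi(x)$, that is congruent to $x$. This is the \emph{Teichm\"uller character} $\varpi$, of order $q-1$.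
\begin{itemize}
\item[(G5)] \emph{Stickelberger's theorem} (\cite[Prop.~6.13]{Washington}, \cite[Ch.~1, \S2]{Lang}). For $0\le a<q-1$, $\operatorname{ord}g(\varpi^{-a})=a/(q-1)$.
\end{itemize}
We choose $\chi=\varpi^{-(q-1)/\ell}$; also $\eta=\varpi^{-(q-1)/2}$. Then $\chi^j\eta^\tau=\varpi^{-a}$ with $a=(q-1)\{j/\ell+\tau/2\}$, and
\begin{equation}\label{eq:stick}
\operatorname{ord}g(\chi^j\eta^\tau)=\{j/\ell+\tau/2\}.
\end{equation}
For $\ell=3$ this is already enough: $P=\{1\}$, and $\operatorname{ord}\omega_1=\frac13-\frac12\ne0$ and $\operatorname{ord}d_1=\frac56-\frac13\ne0$, so neither number is a root of unity. For larger $\ell$ one valuation gives one linear condition on $(\ell-1)/2$ unknown exponents, and we obtain the other conditions from Galois conjugates.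

\begin{lemma}\label{lem:indep}
Let $(n_j)_{j\in P}$ be integers. If $\prod_{j\in P}\omega_j^{n_j}$ is a root of unity, then all $n_j=0$. The same holds for $\prod_{j\in P}d_j^{n_j}$.
\end{lemma}

\begin{proof}
Let $k$ be prime to $\ell$. As $q\ne\ell$, there is an automorphism $\alpha_k$ of $\overline{\mathbb Q}$ with $\alpha_k(e(1/q))=e(1/q)$ and $\alpha_k(\zeta)=\zeta^k$. The values of $\chi$ are powers of $\zeta$ and those of $\eta$ are $\pm1$, so $\alpha_k(g(\chi^j\eta^\tau))=g(\chi^{jk}\eta^\tau)$. Put $B(x)=\{x\}-\frac12$ and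
\[
F(k)=\sum_{j\in P}n_jB(jk/\ell)\qquad(k\in(\mathbb Z/\ell)^*).
\]
We first show that $F\equiv0$ in both cases.

If $\prod\omega_j^{n_j}$ is a root of unity, squaring gives $\prod g(\chi^j)^{2n_j}=\xi q^{\sum n_j}$ with a root of unity $\xi$. Applying $\alpha_k$ and then $\operatorname{ord}$ gives $\sum2n_j\{jk/\ell\}=\sum n_j$, that is, $F(k)=0$.

If $\prod d_j^{n_j}=\prod\bigl(g(\chi^j\eta)/g(\chi^j)\bigr)^{n_j}$ is a root of unity, the same steps give $\sum n_j\bigl(\{jk/\ell+\frac12\}-\{jk/\ell\}\bigr)=0$. We have $\{x\}+\{x+\frac12\}=\{2x\}+\frac12$: for $0\le x<\frac12$ both sides are $2x+\frac12$, and for $\frac12\le x<1$ both are $2x-\frac12$. Hence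
\begin{equation}\label{eq:dup}
\{x+\tfrac12\}-\{x\}=B(2x)-2B(x),
\end{equation}
and so $F(2k)=2F(k)$ for all $k$. Taking $k$ with $|F(k)|$ maximal gives $F\equiv0$.

It remains to deduce $n_j=0$ from $F\equiv0$. Extend $j\mapsto n_j$ to an odd function $\tilde n$ on $(\mathbb Z/\ell)^*$. As $B(-x)=-B(x)$ for $x\notin\mathbb Z$, we have $F(k)=\frac12\sum_{j}\tilde n(j)B(jk/\ell)$ with $j$ running over $(\mathbb Z/\ell)^*$. This is a convolution on the group $(\mathbb Z/\ell)^*$, so characters diagonalize it. For an odd Dirichlet character $\rho$ modulo $\ell$, the substitution $t=jk$ and $\sum_t\rho(t)=0$ give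
\[
0=\sum_k\rho(k)F(k)=\frac12\Bigl(\sum_j\tilde n(j)\overline{\rho(j)}\Bigr)B_{1,\rho},\qquad B_{1,\rho}=\sum_{t=1}^{\ell-1}\rho(t)\frac t\ell .
\]
Because $\ell$ is prime, $\rho$ is primitive, and for primitive odd $\rho$ the number $B_{1,\rho}$ is a nonzero multiple of $L(1,\bar\rho)\ne0$ \cite[Thm.~4.9]{Washington}. So $\tilde n$ is orthogonal to every odd character. For even $\rho$ the substitution $j\mapsto-j$ changes the sign of $\sum_j\tilde n(j)\overline{\rho(j)}$, so this sum vanishes too. The characters form a basis of the functions on $(\mathbb Z/\ell)^*$; hence $\tilde n=0$.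
\end{proof}

\begin{remark}
The lemma treats the $\omega_j$ and the $d_j$ separately. By \eqref{eq:stick} and \eqref{eq:dup}, $\operatorname{ord}\alpha_k(d_j\omega_j^2/\omega_{2j})=0$ for every $k$, so the argument gives no joint independence of the two families. This is why $V$ has two $q$-adic factors with exponents chosen one after the other.
\end{remark}

\begin{lemma}\label{lem:steer}
Given unimodular numbers $\kappa'_j$ and elements $\sigma(j)\in\{0,1\}$ for $j\in P$, and given $\delta'>0$ and $N_0$, there are an odd $R\ge N_0$ and an $N\ge N_0$ with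
\[
|d_j^R-(-1)^{\sigma(j)}|\le\delta',\qquad|\omega_j^{R+N}-\kappa'_j|\le\delta'\qquad(j\in P).
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:indep}, no nontrivial product of powers of the $d_j^2$ is a root of unity. By Kronecker's theorem there is $R'\ge N_0$ with $|d_j^{2R'}-(-1)^{\sigma(j)}d_j^{-1}|\le\delta'$ for all $j\in P$; put $R=2R'+1$. With $R$ fixed, Lemma~\ref{lem:indep} and Kronecker's theorem give $N\ge N_0$ with $|\omega_j^N-\kappa'_j\omega_j^{-R}|\le\delta'$ for all $j\in P$.
\end{proof}

Now we set the switches. At each frequency $j\in P$ we select the larger of $|a_0(j)|,|a_1(j)|$; by \eqref{eq:conj} the switch at $-j$ then selects the smaller. Put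
\[
\beta_j=\max(|a_0(j)|,|a_1(j)|),\qquad\beta_j'=\min(|a_0(j)|,|a_1(j)|).
\]

\begin{proposition}\label{prop:onesided}
Let $T_0,T_1\subset\mathbb Z/\ell$, let $\kappa_j$ $(j\in P)$ be unimodular, and let $f(u)=\sum_{j\in P}\beta_j\kappa_j\zeta^{ju}$. For every $\delta>0$ and $N_0$ there are an odd $R\ge N_0$ and an $N\ge N_0$ such that the function \eqref{eq:Phi} satisfies
\[
\mathbb E_K|\Phi|\ge\mathbb E|f|-\Bigl(\sum_{j\in P}\beta_j'^2\Bigr)^{1/2}-\delta .
\]
\end{proposition}

\begin{proof}
For $j\in P$ choose $\sigma(j)$ with $|a_{\sigma(j)}(j)|=\beta_j$ and a unimodular $\kappa'_j$ with $\kappa'_ja_{\sigma(j)}(j)=\beta_j\kappa_j$. Apply Lemma~\ref{lem:steer} with $\delta'=\delta/(3\ell)$. By \eqref{eq:conj}, and because $R$ is odd, $\omega_{-j}^{R+N}=\overline{\omega_j^{R+N}}$ is within $\delta'$ of $\overline{\kappa'_j}$ and $d_{-j}^R=-\overline{d_j^R}$ is within $\delta'$ of $(-1)^{\sigma(j)+1}$. Let $\Phi^*$ be obtained from $\Phi$ by replacing $\omega_{\pm j}^{R+N}$ and $d_{\pm j}^R$ by these targets. For unimodular $d,d'$ we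 have $|b_j(d)|\le2$ and $|b_j(d)-b_j(d')|\le|d-d'|$, so each of the $\ell-1$ coefficients in \eqref{eq:Phi} changes by at most $2\delta'+\delta'$, and $|\Phi-\Phi^*|\le\delta$ pointwise.

Read the index of $a_\sigma$ modulo $2$, so that $b_j((-1)^\sigma)=a_\sigma(j)$. Then
\[
\Phi^*(u,\sigma)=\sum_{j\in P}\kappa'_j\,a_{\sigma+\sigma(j)}(j)\,\zeta^{-ju}+\sum_{j\in P}\overline{\kappa'_j\,a_{\sigma+\sigma(j)+1}(j)\,\zeta^{-ju}} .
\]
With $f_i(u)=\sum_{j\in P}\kappa'_ja_{\sigma(j)+i}(j)\zeta^{-ju}$ for $i=0,1$, this reads $\Phi^*(u,0)=f_0(u)+\overline{f_1(u)}$ and $\Phi^*(u,1)=f_1(u)+\overline{f_0(u)}$. Here $f_0(u)=f(-u)$, and $\mathbb E|f_1|\le(\mathbb E|f_1|^2)^{1/2}=(\sum_P\beta_j'^2)^{1/2}$. So $\mathbb E_K|\Phi^*|\ge\mathbb E|f|-(\sum_P\beta_j'^2)^{1/2}$.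
\end{proof}

\begin{remark}
If $q\equiv1\pmod4$, or if $R$ is even, then $d_{-j}^R=\overline{d_j^R}$, the terms $j$ and $-j$ of \eqref{eq:Phi} are complex conjugates, and $\Phi$ is real as in Example~\ref{ex:cubes}.
\end{remark}

\section{Chirps and a Fourier series of almost constant modulus}\label{sec:chirps}

Proposition~\ref{prop:onesided} leaves a problem in Fourier analysis on $\mathbb Z/\ell$, with no arithmetic in it. We need two sets of density about $c$ with almost disjoint spectra and a choice of phases that flattens $f$.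

\begin{proposition}\label{prop:flat}
Let $0<c<1$ and $\varepsilon>0$. For all sufficiently large primes $\ell$ there are $T_0,T_1\subset\mathbb Z/\ell$ and unimodular $\kappa_j$ $(j\in P)$ with
\begin{itemize}
\item[(a)] $\bigl||T_\sigma|/\ell-c\bigr|\le\varepsilon$ for $\sigma=0,1$;
\item[(b)] $\sum_{j\in P}\beta_j'^2\le\varepsilon^2$;
\item[(c)] $\mathbb E_u\bigl|\sum_{j\in P}\beta_j\kappa_j\zeta^{ju}\bigr|\ge\varphi(c)-\varepsilon$.
\end{itemize}
\end{proposition}

\subsection*{The idea}
Let $s=\varphi(c)$, let $U$ be the indicator function of the arc $[0,c)$ of $\mathbb R/\mathbb Z$, and let $\gamma_k=|\widehat U(k)|$ be the moduli of its Fourier coefficients. By Parseval's identity $2\sum_{k\ge1}\gamma_k^2=c-c^2=s^2$. A set of the form $\{U(z)=1\}$ contains all harmonics $e(kz)$ at once, with amplitudes $\gamma_k$. To obtain constant modulus by changing phases only, we want to play the harmonics one after another: introduce a slow variable $w\in[0,1)$, the time, and play harmonic $k$ with amplitude $s$ during an interval of length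
\[
h_k=\gamma_k^2/s^2,
\]
which preserves its mean square. Two sets, each with its harmonics $k\ge1$, need total time $2\sum_{k\ge1}h_k=1$, which is exactly the time available.

A single frequency cannot be confined to a time interval by a change of phase, so each harmonic must first be spread over a band. This is what a \emph{chirp} does. The function $e(\mu w^2/2)$ on $[0,1)$ has instantaneous frequency $\mu w$, which sweeps the band $(0,\mu)$ at constant speed, and its spectrum is almost flat on that band. A chirp that sweeps the same band in a shorter time $h$, with amplitude $h^{-1/2}$, has almost the same Fourier moduli (Lemma~\ref{lem:chirp}). If we shift the arc with time and consider $U(z+\Omega w^2/2)$, the $k$-th harmonic is multiplied by the chirp with $\mu=k\Omega$, and we may trade it for a short chirp; see Figure~\ref{fig:chirps}. With a real-valued $\Phi$ the harmonics $k$ and $-k$ would have to be played together and would form a cosine, whose mean modulus is only $2\sqrt2/\pi$ times its root mean square. This is the loss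 that the one-sided series of Proposition~\ref{prop:onesided} avoids.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!15] (0,0.3) rectangle (10,0.8);
\fill[gray!15] (0,1.1) rectangle (10,2.1);
\fill[gray!15] (0,2.5) rectangle (10,3.0);
\fill[gray!15] (0,3.3) rectangle (10,4.3);
\node at (5,0.55) {\small $(1,0)$};
\node at (5,1.6) {\small $(2,0)$};
\node at (5,2.75) {\small $(1,1)$};
\node at (5,3.8) {\small $(2,1)$};
\draw (0,0) rectangle (4,4.5);
\draw (6,0) rectangle (10,4.5);
\draw (0,0.3)--(4,0.8) (0,1.1)--(4,2.1) (0,2.5)--(4,3.0) (0,3.3)--(4,4.3);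
\draw[very thick] (6,0.3)--(7.4,0.8) (7.4,1.1)--(7.9,2.1) (7.9,2.5)--(9.3,3.0) (9.3,3.3)--(9.8,4.3);
\draw[dotted] (7.4,0)--(7.4,4.5) (7.9,0)--(7.9,4.5) (9.3,0)--(9.3,4.5) (9.8,0)--(9.8,4.5);
\node[below] at (2,0) {\small time $w\in[0,1)$};
\node[below] at (8,0) {\small time $w\in[0,1)$};
\node[rotate=90,above] at (0,2.25) {\small frequency};
\end{tikzpicture}
\caption{Instantaneous frequency against time (schematic). The shaded strip labeled $(k,\sigma)$ is the frequency band of the $k$-th harmonic of the set $T_\sigma$. Left: in the indicator functions of $T_0$ and $T_1$ each band is swept during the whole time interval, with amplitude $\gamma_k$. Right: in the function $H$ the same band is swept during an interval of length $h_k=\gamma_k^2/s^2$, with amplitude $s$. These intervals are disjoint, so $|H|=s$ on their union. The Fourier coefficients on the two sides have almost the same moduli.}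
\label{fig:chirps}
\end{figure}

\subsection*{The spectrum of a chirp}
For a function $\Theta$ on $[0,1)$ and $\nu\in\mathbb Z$ let $\widehat\Theta(\nu)=\int_0^1\Theta(w)e(-\nu w)\,dw$.

\begin{lemma}\label{lem:chirp}
Let $0<h\le1$, $\mu>0$, $I=[w_0,w_0+h)\subset[0,1)$ and
\[
\Theta(w)=h^{-1/2}\,1_I(w)\,e\bigl(\mu(w-w_0)^2/(2h)\bigr).
\]
Then $|\widehat\Theta(\nu)|$ does not depend on $w_0$, and for fixed $h$
\[
\Delta(\mu,h):=\sum_{\nu\in\mathbb Z}\bigl(|\widehat\Theta(\nu)|-\mu^{-1/2}1_{0<\nu<\mu}\bigr)^2\to0\qquad(\mu\to\infty).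
\]
\end{lemma}

\begin{proof}
Put $y=\nu/\mu$ and $\Lambda=\sqrt{\mu h}$. With $t=w-w_0$ the phase of the integrand is $\frac{\mu t^2}{2h}-\nu t-\nu w_0=\frac\mu{2h}(t-yh)^2+\text{const}$. Substituting $x=\sqrt{\mu/h}\,(t-yh)$,
\[
|\widehat\Theta(\nu)|=\mu^{-1/2}\Bigl|\int_{-y\Lambda}^{(1-y)\Lambda}e(x^2/2)\,dx\Bigr|,
\]
which does not involve $w_0$. The Fresnel integral $\int_{\mathbb R}e(x^2/2)\,dx=e(1/8)$ has modulus $1$. For $A>0$, integration by parts gives
\[
\int_A^\infty e(x^2/2)\,dx=-\frac{e(A^2/2)}{2\pi\mathrm iA}+\int_A^\infty\frac{e(x^2/2)}{2\pi\mathrm ix^2}\,dx,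
\]
of modulus at most $\frac1{2\pi A}+\frac1{2\pi A}=\frac1{\pi A}$. Let $0<\delta<\frac12$. If $\delta\le y\le1-\delta$, both limits of integration are at distance at least $\delta\Lambda$ from $0$, on opposite sides, so $|\widehat\Theta(\nu)|\ge\mu^{-1/2}\bigl(1-\frac2{\pi\delta\Lambda}\bigr)$. There are at least $(1-2\delta)\mu-1$ such integers $\nu$. No upper bound on the single coefficients is needed: we expand the square in $\Delta$ and use $\sum_\nu|\widehat\Theta(\nu)|^2=\int|\Theta|^2=1$ and the fact that $(0,\mu)$ contains at most $\mu$ integers. For large $\mu$,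
\[
\Delta\le2-2\mu^{-1/2}\sum_{0<\nu<\mu}|\widehat\Theta(\nu)|\le2-2\Bigl(1-2\delta-\frac1\mu\Bigr)\Bigl(1-\frac2{\pi\delta\Lambda}\Bigr).
\]
So $\limsup_{\mu\to\infty}\Delta\le4\delta$, and $\delta$ is arbitrary.
\end{proof}

\subsection*{Proof of Proposition~\ref{prop:flat}}
Keep $s,U,\gamma_k,h_k$ as above; $s>0$ because $0<c<1$. Fix $\delta\in(0,\frac12)$, to be chosen small at the end.

\medskip\noindent\emph{Step 1: the continuous model.} Choose $k_0$ with $2\sum_{k\le k_0}h_k\ge1-\delta$ and let $\mathcal K$ be the set of $k\in\{1,\dots,k_0\}$ with $\gamma_k\neq0$. By Lemma~\ref{lem:chirp} there is $\Omega>0$ with $\Delta(k\Omega,1)\le\delta$ and $\Delta(k\Omega,h_k)\le\delta$ for all $k\in\mathcal K$. Choose disjoint intervals $I_{k,\sigma}=[w_{k,\sigma},w_{k,\sigma}+h_k)\subset[0,1)$ for $k\in\mathcal K$, $\sigma\in\{0,1\}$; their total length is at most $1$. The long and the short chirps are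
\[
\Theta_k(w)=e(k\Omega w^2/2),\qquad\Theta_{k,\sigma}(w)=h_k^{-1/2}1_{I_{k,\sigma}}(w)\,e\bigl(k\Omega(w-w_{k,\sigma})^2/(2h_k)\bigr).
\]
They are the functions of Lemma~\ref{lem:chirp} with $\mu=k\Omega$ and $h=1$ or $h=h_k$. With sums over the integers $0<\nu<k\Omega$,
\begin{equation}\label{eq:bands}
\sum_\nu|\widehat\Theta_k(\nu)|^2\ge1-\delta,\quad\sum_\nu|\widehat\Theta_{k,\sigma}(\nu)|^2\ge1-\delta,\quad\sum_\nu\bigl(|\widehat\Theta_k(\nu)|-|\widehat\Theta_{k,\sigma}(\nu)|\bigr)^2\le4\delta.
\end{equation}
Indeed, the terms of $\Delta$ with $\nu\notin(0,k\Omega)$ are the squared coefficients themselves, so they sum to at most $\delta$, out of a total of $1$. For the third bound, both sequences of moduli are within $\sqrt\delta$ in $\ell^2$ of the same sequence $(k\Omega)^{-1/2}1_{0<\nu<k\Omega}$. Define on $[0,1)^3$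
\[
H(w,z_0,z_1)=\sum_{k\in\mathcal K}\sum_{\sigma=0,1}\gamma_k\,e(kz_\sigma)\,\Theta_{k,\sigma}(w).
\]
As the intervals are disjoint, $|H|=\gamma_kh_k^{-1/2}=s$ when $w\in I_{k,\sigma}$, and $H=0$ when $w$ is in none of them. Hence, with $E=2\sum_{k\in\mathcal K}\gamma_k^2$,
\begin{equation}\label{eq:H}
\int|H|\ge(1-\delta)s,\qquad\int|H|^2=E,\qquad(1-\delta)s^2\le E\le s^2 .
\end{equation}

\medskip\noindent\emph{Step 2: transfer to $\mathbb Z/\ell$.} We need three almost independent coordinates on a cyclic group. Let $M=\lfloor\ell^{1/3}\rfloor$, and to $u\in\{0,\dots,\ell-1\}$ associate the point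
\[
(w,z_0,z_1)=\bigl(u/\ell,\ \{Mu/\ell\},\ \{M^2u/\ell\}\bigr)\in[0,1)^3 .
\]
Weyl's criterion says: if finite sets of points of $[0,1)^3$ are such that the average of $e(Aw+Bz_0+Cz_1)$ tends to $0$ for each fixed $(A,B,C)\in\mathbb Z^3\setminus\{0\}$, then the average of every Riemann integrable function tends to its integral. Here $e(Aw+Bz_0+Cz_1)=\zeta^{(A+BM+CM^2)u}$, and for large $\ell$ we have $0<|A+BM+CM^2|<\ell$: the number is $O(\ell^{2/3})$, and its term of highest degree in $M$ dominates. So the average is exactly $0$ and the criterion applies.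

Let $T_\sigma=\{u:U(z_\sigma+\Omega w^2/2)=1\}$ and let $H_\ell(u)$ be the value of $H$ at the point associated to $u$. We apply the criterion to $|H|$, $|H|^2$, and to products of exponentials with $H$ or $U(z_\sigma+\Omega w^2/2)$. These functions are bounded, and they are continuous off finitely many planes $w=\mathrm{const}$ and smooth surfaces $z_\sigma+\Omega w^2/2=\mathrm{const}$, a set of measure zero; so they are Riemann integrable. First, $|T_\sigma|/\ell\to c$, which gives (a).

For $k\in\mathcal K$, $0<\nu<k\Omega$ and $\sigma\in\{0,1\}$ let $j_\sigma(\nu,k)=\nu+kM^{1+\sigma}$, so that $\zeta^{-j_\sigma(\nu,k)u}=e(-\nu w-kz_\sigma)$. For large $\ell$ the base-$M$ digits of $j_0(\nu,k)$ are $(\nu,k,0)$ and those of $j_1(\nu,k)$ are $(\nu,0,k)$, so these integers are distinct; they are $O(\ell^{2/3})$, so they lie in $P$. Let $J$ be their set. Its size does not depend on $\ell$. We compute the limiting integrals by integrating first over $z_0$ and $z_1$. The $k$-th Fourier coefficient of $z\mapsto U(z+\Omega w^2/2)$ is $\widehat U(k)\Theta_k(w)$.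 The function $U(z_{1-\sigma}+\Omega w^2/2)$ does not depend on $z_\sigma$, so it is orthogonal to $e(kz_\sigma)$, $k\ne0$. In $H$ only the term $(k,\sigma)$ is not orthogonal to $e(kz_\sigma)$. Hence, for $j=j_\sigma(\nu,k)$ and $\ell\to\infty$,
\begin{equation}\label{eq:limits}
|a_\sigma(j)|\to\gamma_k|\widehat\Theta_k(\nu)|,\qquad a_{1-\sigma}(j)\to0,\qquad\widehat H_\ell(j)\to\gamma_k\widehat\Theta_{k,\sigma}(\nu),
\end{equation}
and in particular $\beta_j\to\gamma_k|\widehat\Theta_k(\nu)|$.

\medskip\noindent\emph{Step 3: almost all the mass lies on $J$.} We control only boundedly many coefficients directly; Parseval's identity controls the rest. Since $a_\sigma(0)=|T_\sigma|/\ell$ and $|a_\sigma(-j)|=|a_\sigma(j)|$,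
\[
\sum_{j\in P}(\beta_j^2+\beta_j'^2)=\sum_{\sigma=0,1}\frac12\Bigl(\frac{|T_\sigma|}\ell-\frac{|T_\sigma|^2}{\ell^2}\Bigr)\to s^2 .
\]
By \eqref{eq:limits}, \eqref{eq:bands} and \eqref{eq:H}, $\lim\sum_J\beta_j^2\ge(1-\delta)E\ge(1-\delta)^2s^2\ge(1-2\delta)s^2$. Therefore
\begin{equation}\label{eq:tail1}
\limsup_{\ell\to\infty}\Bigl(\sum_{j\in P}\beta_j'^2+\sum_{j\in P\setminus J}\beta_j^2\Bigr)\le2\delta s^2,
\end{equation}
which gives (b) when $2\delta s^2<\varepsilon^2$. For $H_\ell$ we have $\sum_j|\widehat H_\ell(j)|^2=\mathbb E|H_\ell|^2\to E$ and, by \eqref{eq:limits} and \eqref{eq:bands}, $\lim\sum_J|\widehat H_\ell(j)|^2\ge(1-\delta)E$. Together with the third bound in \eqref{eq:bands} this gives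
\begin{equation}\label{eq:tail2}
\limsup_{\ell\to\infty}\sum_{j\notin J}|\widehat H_\ell(j)|^2\le\delta s^2,\qquad\limsup_{\ell\to\infty}\sum_{j\in J}\bigl(\beta_j-|\widehat H_\ell(j)|\bigr)^2\le4\delta E\le4\delta s^2 .
\end{equation}

\medskip\noindent\emph{Step 4: the phases.} We copy the phases of $H_\ell$. Let $\kappa_j=\widehat H_\ell(j)/|\widehat H_\ell(j)|$ if $j\in J$ and $\widehat H_\ell(j)\ne0$, and $\kappa_j=1$ for the other $j\in P$. Let $f(u)=\sum_P\beta_j\kappa_j\zeta^{ju}$. For $j\in J$ the Fourier coefficient of $f-H_\ell$ has modulus $\bigl|\beta_j-|\widehat H_\ell(j)|\bigr|$. For $j\notin J$ we use $|x-y|^2\le2|x|^2+2|y|^2$. So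
\[
\mathbb E|f-H_\ell|^2\le\sum_{J}\bigl(\beta_j-|\widehat H_\ell(j)|\bigr)^2+2\sum_{P\setminus J}\beta_j^2+2\sum_{j\notin J}|\widehat H_\ell(j)|^2,
\]
and by \eqref{eq:tail1} and \eqref{eq:tail2} the upper limit is at most $(4+4+2)\delta s^2$. Since $\mathbb E|H_\ell|\to\int|H|\ge(1-\delta)s$, we get $\liminf\mathbb E|f|\ge(1-\delta-\sqrt{10\delta})s$. This gives (c) when $(\delta+\sqrt{10\delta})s<\varepsilon$. \qed

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proofmain}

We may assume $\varepsilon<1$. To stay below the bound $cn^2$ we aim at a slightly smaller density. Let $c'=c-2\delta$, where $\delta\in(0,c/4)$ is so small that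
\begin{equation}\label{eq:delta}
(1-\delta)(c'-\delta)>c-\varepsilon\qquad\text{and}\qquad(1-\delta)\bigl(\varphi(c')-4\delta\bigr)>(1-\varepsilon)\varphi(c).
\end{equation}
This is possible by continuity, since both strict inequalities hold at $\delta=0$. In particular $\varphi(c')-4\delta>0$.

The parameters are chosen in the following order. Proposition~\ref{prop:flat}, applied with $c'$ and $\delta$ in place of $c$ and $\varepsilon$, gives $\ell$, $T_0$, $T_1$ and the $\kappa_j$. Then we fix $q$, $\chi$, $\eta$ as in Sections~\ref{sec:graphs} and~\ref{sec:phases}, and $N_0$ with $2q^{-N_0/2}\le\delta$. Proposition~\ref{prop:onesided} gives $R,N\ge N_0$ with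
\[
\mathbb E_K|\Phi|\ge(\varphi(c')-\delta)-\delta-\delta=\varphi(c')-3\delta,
\]
by (c) and (b). Moreover $2q^{-N/2}\le\delta$ and $(1-q^{-R})(1-q^{-N})\ge1-\delta$. None of this depends on $n$.

For large $n$ let $p$ be the largest prime with $p\equiv1\pmod\ell$ and $n_1=q^{R+N}p^2\le n$. By the prime number theorem in arithmetic progressions, the number of primes $\equiv1\pmod\ell$ up to $x$ is asymptotic to $x/((\ell-1)\log x)$, so the ratio of consecutive such primes tends to $1$. Hence $p\to\infty$ and $n_1/n\to1$. Let $G$ be the graph $\Gamma$ of Section~\ref{sec:graphs} together with $n-n_1$ isolated vertices; it has the same number $m$ of edges and the same energy as $\Gamma$.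

By (a), $|T|/(2\ell)=\frac12(|T_0|+|T_1|)/\ell$ is within $\delta$ of $c'$. So \eqref{eq:edges} gives $2m\le(c'+\delta)n_1^2\le cn^2$. By \eqref{eq:Vstar}, \eqref{eq:edges} and \eqref{eq:energy},
\begin{gather*}
2m\ge(1-\delta)(1-p^{-1})^2(c'-\delta)\,n_1^2-n_1,\\
\|G\|_*\ge(1-\delta)(1-p^{-1})^2\bigl(\varphi(c')-4\delta\bigr)n_1^{3/2}-n_1 .
\end{gather*}
Since $n_1/n\to1$ and $p\to\infty$, the strict inequalities \eqref{eq:delta} give $2m\ge(c-\varepsilon)n^2$ and $\|G\|_*\ge(1-\varepsilon)\varphi(c)n^{3/2}$ for all large $n$. \qed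

\section{Proof of Theorem~\ref{thm:uniform}}\label{sec:proofuniform}

By Lemma~\ref{lem:upper}, $\mathcal E(n,m)/n^{3/2}-\varphi(2m/n^2)\le n^{-1/2}$ for all $m$. For the lower estimate we must hit the number of edges exactly and be uniform in $m$. The first is possible because changing few edges changes the energy little; the second follows by compactness.

Suppose the lower estimate fails. Then there are $\delta>0$ and a sequence of pairs $(n,m)$ with $n\to\infty$ and $\mathcal E(n,m)<(\varphi(2m/n^2)-\delta)n^{3/2}$, and after passing to a subsequence $2m/n^2\to x\in[0,1]$. If $x\in\{0,1\}$, the right side is eventually negative, which is absurd. Let $0<x<1$ and $\varepsilon>0$. For large $n$, Theorem~\ref{thm:main} gives a graph of order $n$ with $m'$ edges, $|2m'-xn^2|\le\varepsilon n^2$, and energy at least $(1-\varepsilon)\varphi(x)n^{3/2}$. For large $n$ also $|2m-xn^2|\le\varepsilon n^2$, so $|m-m'|\le\varepsilon n^2$. Add or delete $|m-m'|$ edges to reach exactly $m$. The adjacency matrix changes by a matrix of Frobenius norm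 $\sqrt{2|m-m'|}\le\sqrt{2\varepsilon}\,n$, hence of trace norm at most $\sqrt{2\varepsilon}\,n^{3/2}$. Thus
\[
\mathcal E(n,m)\ge\bigl((1-\varepsilon)\varphi(x)-\sqrt{2\varepsilon}\bigr)n^{3/2}.
\]
As $\varphi(2m/n^2)\to\varphi(x)$, this contradicts the assumption once $\varepsilon\varphi(x)+\sqrt{2\varepsilon}<\delta$.

Let $0<c\le\frac12$. If $2m\le cn^2$, then $\varphi(2m/n^2)\le\varphi(c)$ because $\varphi$ increases on $[0,\frac12]$, so Lemma~\ref{lem:upper} bounds the energy by $n+\varphi(c)n^{3/2}$. Theorem~\ref{thm:main} gives the matching lower bound.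

Finally let $1\le r<2$ and $2m/n^2\to c\in(0,1)$. Since $r<1+r/2$, we have $n^r=o(n^{1+r/2})$, and Lemma~\ref{lem:upper} gives $\sum_i|\lambda_i|^r\le(\varphi(c)^r+o(1))n^{1+r/2}$. Taking $r$-th roots gives the upper bound $(\varphi(c)+o(1))n^{1/r+1/2}$. For a graph of maximum energy $\mathcal E(n,m)=(\varphi(c)+o(1))n^{3/2}$, the power mean inequality $\sum_i|\lambda_i|^r\ge n^{1-r}\|G\|_*^r$ gives a Schatten norm of at least $n^{1/r-1}\mathcal E(n,m)=(\varphi(c)+o(1))n^{1/r+1/2}$. \qed

\begin{thebibliography}{9}

\bibitem{IrelandRosen} Ireland and Rosen, \emph{A Classical Introduction to Modern Number Theory}.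

\bibitem{Lang} Lang, \emph{Cyclotomic Fields}.

\bibitem{Nikiforov} V. Nikiforov, \emph{Remarks on the energy of regular graphs}, arXiv:1604.04275 (2016).

\bibitem{Washington} Washington, \emph{Introduction to Cyclotomic Fields}.

\end{thebibliography}
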